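# Rotating $k$-triangulations and evaluating a product at roots of unity

## 1. The product $F(q)$ on squares, hexagons and $(2k+2)$-gons

Label the vertices of a convex $n$-gon $1,\dots,n$ in cyclic order and fix a positive integer $k$ with $2k<n$. Every pair $(i,j)$ with $1\le i<j\le n$ is called a diagonal here, so the sides $(i,i+1)$ and $(1,n)$ count as diagonals too. Two diagonals $(i,j)$ and $(i',j')$ cross if $i<i'<j<j'$ or $i'<i<j'<j$. A $k$-triangulation is a maximal set of diagonals no $k+1$ of which mutually cross. For $k=1$ it is an ordinary triangulation together with all sides.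

Let $d$ divide $n$ and rotate the polygon by $2\pi/d$. How many $k$-triangulations are unchanged? The total number of $k$-triangulations is known to be $\prod_{1\le i\le j\le n-2k-1}\frac{i+j+2k}{i+j}$. A product formula invites a first guess: replace each integer $h$ by $[h]_q=1+q+\dots+q^{h-1}$, giving
$$F(q)=\prod_{1\le i\le j\le n-2k-1}\frac{[i+j+2k]_q}{[i+j]_q},\tag{1}$$
and evaluate at a primitive $d$-th root of unity $\xi$. The guess is that $F(\xi)$ is the number of $k$-triangulations fixed by the rotation by $2\pi/d$. We test it by hand.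

*Square, $k=1$.* Here $F(q)=[4]_q/[2]_q=1+q^2$. There are two triangulations. The quarter turn swaps them and the half turn fixes both. Indeed $F(1)=2$, $F(-1)=2$, $F(\pm \sqrt{-1})=0$.

*Pentagon, $k=1$.* Here $F=\frac{[4][5][6]}{[2][3][4]}=\frac{[5][6]}{[2][3]}$, which vanishes at every primitive fifth root of unity. A set of diagonals that is invariant under the rotation by $2\pi/5$ and contains one non-side contains all five of them, and some of these cross. So no triangulation is fixed.

*Hexagon, $k=1$.* The sums $i+j$ for $1\le i\le j\le3$ are $2,3,4,4,5,6$, so $F=\frac{[4][5][6][6][7][8]}{[2][3][4][4][5][6]}=\frac{[6][7][8]}{[2][3][4]}$. If $d\mid h$ and $d\mid h'$, then $[h]_q/[h']_q\to h/h'$ as $q\to\xi$, and if $d\nmid h$, the value $[h]_\xi\neq0$ depends only on $h$ mod $d$. So at $\xi=-1$ we get $\frac62\cdot\frac84\cdot1=6$. A centrally symmetric triangulation consists of a diameter (3 choices), a triangulation of one half (2 choices), and its image: 6 in total. At a primitive cube root of unity we get $\frac63\cdot1\cdot1=2$, and the fixed triangulations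 are those containing $\{135\}$ or $\{246\}$. At a primitive sixth root of unity, $[6]$ vanishes and $[2],[3],[4]$ do not, so $F=0$, and no triangulation is fixed.

*The $(2k+2)$-gon, any $k$.* Mutually crossing diagonals have distinct endpoints, so $k+1$ of them use all $2k+2$ vertices, and each is crossed by the $k$ others, so it has $k$ vertices on each side. The only such family consists of all $k+1$ diameters. Hence a $k$-triangulation is the set of all diagonals minus one diameter. The rotation by one step permutes the $k+1$ diameters in a single cycle, so the rotation by $m=(2k+2)/d$ steps fixes all $k$-triangulations if $(k+1)\mid m$, i.e. $d\mid2$, and none otherwise. On the other side $F=[2k+2]_q/[2]_q$, and for $d\mid 2k+2$ this has value $k+1$ at $\xi$ if $d\mid 2$, and $0$ otherwise.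

The guess survives. It is a conjecture of V. Reiner, and these notes prove it.

## 2. Fillings of the staircase and cyclic sieving

The problem is taken from Luis Serrano, Christian Stump, "Maximal fillings of moon polyominoes, simplicial complexes, and Schubert polynomials", arXiv:1009.4690 (2010), where it is phrased with fillings. Let $\lambda$ be the staircase Ferrers shape $(n-1,\dots,2,1)$ in English notation.

**Definition (fillings).** A $(0,1)$-filling of $\lambda$ puts $0$ or $1$ in every cell. A north-east chain of length $\ell$ is a sequence of $\ell$ cells filled with $1$, each strictly north and strictly east of the previous one, such that the smallest rectangle containing them lies inside $\lambda$. $\mathcal F_{NE}(\lambda,k)$ is the set of $(0,1)$-fillings that contain no north-east chain of length $k+1$ and are maximal with this property.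

Let the cell in row $i$ and column $c$ correspond to the pair $(i,n+1-c)$. Row $i$ has $n-i$ cells, so $j=n+1-c$ runs over $i+1,\dots,n$, and this is a bijection from cells to diagonals. Going north and east decreases both $i$ and $j$. The bounding rectangle lies in $\lambda$ if and only if its south-east corner (largest row $i_{\max}$, largest column $c_{\max}=n+1-j_{\min}$) does, that is, $c_{\max}\le n-i_{\max}$, or $j_{\min}>i_{\max}$. So the cells of a chain correspond to pairs with $i_1<\dots<i_\ell<j_1<\dots<j_\ell$, which is the condition to cross mutually. For $n=4$ the cells $(2,1),(1,2)$ form a chain and correspond to $(2,4),(1,3)$; the cells $(3,1),(1,3)$ do not, because $(3,3)\notin\lambda$, and they correspond to $(3,4),(1,2)$. Thus $\mathcal F_{NE}(\lambda,k)$ is identified with the set of $k$-triangulations.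

If $(i,j)$ belongs to a family of $k+1$ mutually crossing diagonals, then at least $k$ vertices lie strictly on each side of it, so $k<j-i<n-k$. The diagonals with $j-i\le k$ or $j-i\ge n-k$ therefore lie in every $k$-triangulation.

Let $\rho$ be the rotation $i\mapsto i+1$, labels read modulo $n$. It acts on $k$-triangulations, hence on $\mathcal F_{NE}(\lambda,k)$. Here $\langle\rho\rangle$ denotes the abstract cyclic group of order $n$ whose generator acts by $\rho$; the action need not be faithful (for $n=4$, $k=1$ it is not).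

**Definition (cyclic sieving, after Reiner, Stanton and White).** Let a cyclic group $C$ of order $\ell$ with generator $c$ act on a finite set $X$, and let $X(q)$ be a polynomial. The triple $(X,C,X(q))$ exhibits the cyclic sieving phenomenon (CSP) if for every integer $e$ the number of elements of $X$ fixed by $c^e$ equals $X(\omega^e)$, where $\omega$ is a primitive $\ell$-th root of unity.

Here $\ell=n$ and $\omega=e^{2\pi i/n}$. The square in Section 1 is an example with $X(q)=1+q^2$.

**Conjecture (V. Reiner).** Let $\lambda=(n-1,\dots,2,1)$ and let $k$ be a positive integer. The triple $\big(\mathcal F_{NE}(\lambda,k),\langle\rho\rangle,F(q)\big)$ exhibits the CSP.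

**Answer.** The conjecture is true for all positive integers $n,k$ with $2k<n$.

## 3. Explicit fixed-point numbers for each order $d$

Put $D=k(2n-2k-1)$. For integers $s,r\ge0$ and $m\ge2s+1$, respectively $m\ge r$, put
$$T(m,s)=\prod_{1\le i\le j\le m-2s-1}\frac{i+j+2s}{i+j},\qquad B(m,r)=\prod_{x,y=1}^{m-r}\frac{x+y-1+r}{x+y-1}.\tag{2}$$
So $F(1)=T(n,k)$, and $T(m,0)=B(m,0)=B(m,m)=T(2s+1,s)=1$.

**Theorem 1.** Let $d\mid n$, $m=n/d$, and let $\mathrm{Fix}_d$ be the set of $k$-triangulations fixed by $\rho^m$. Then $|\mathrm{Fix}_d|=F(\xi)$ for every primitive $d$-th root of unity $\xi$, and both equal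

* (A1) $T(m,s)\,B(m,2s)^{(d-1)/2}$, if $d$ is odd and $d\mid k$, $s=k/d$;
* (A2) $B(m,r)^{d/2}$, if $d$ is even and $d\mid2k$, $r=2k/d$;
* (B) $T(m,s)\,B(m,2s+1)^{(d-1)/2}$, if $d\ge3$ and $d\mid2k+1$, $2s+1=(2k+1)/d$;
* (C) $0$ otherwise.

**Theorem 2.** (i) For $N\ge0$, the set of multisets of $N$ diagonals whose support contains no $k+1$ mutually crossing diagonals, with rotation, exhibits the CSP with the polynomial $q^N\sum_\lambda s_\lambda(1,q,\dots,q^{n-1})$, where $\lambda$ runs over the partitions of $2N$ with at most $2k$ rows and all columns of even length. (ii) For $d\mid n$, a $k$-triangulation invariant under the $d$-fold rotation exists if and only if $d\mid2k$ or $d\mid2k+1$.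

For the hexagon with $k=1$: $d=2$ is case (A2) with $B(3,1)=\frac21\cdot\frac32\cdot\frac32\cdot\frac43=6$; $d=3$ is case (B) with $s=0$, $T(2,0)B(2,1)=2$; $d=6$ is case (C).

Theorem 1 implies the conjecture. For an integer $e$, let $m=\gcd(n,e)$ and $d=n/m$. Then $\rho^e$ and $\rho^m$ generate the same subgroup, so they have the same fixed points, and $\omega^e$ is a primitive $d$-th root of unity.

## 4. Purity, stars and classical identities

A *face* is a set of diagonals without $k+1$ mutually crossing elements; a *facet* is a maximal face, i.e. a $k$-triangulation. We use the following published facts.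

* (P) Every $k$-triangulation of the $n$-gon ($n\ge2k+1$) has exactly $D$ diagonals, sides included (Nakamigawa, Theoret. Comput. Sci. 235 (2000); Dress–Koolen–Moulton, European J. Combin. 23 (2002)).
* (J) The number of $k$-triangulations is $T(n,k)$ (Jonsson, J. Combin. Theory Ser. A 112 (2005)).
* (PS) Let $\Phi$ be a $k$-triangulation. It contains exactly $n-2k$ $k$-stars; any two distinct $k$-stars of $\Phi$ have exactly one common bisector; each diagonal $(i,j)\notin\Phi$ with $k<j-i<n-k$ is a common bisector of exactly one pair of $k$-stars of $\Phi$ (Pilaud–Santos, *Multitriangulations as complexes of star polygons*, Discrete Comput. Geom. 41 (2009)).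

**Definition (stars and bisectors).** A $k$-star on vertices $v_0,\dots,v_{2k}$, in cyclic order, is the set of diagonals $\{v_j,v_{j+k}\}$, indices mod $2k+1$; it is determined by its vertex set. A bisector of it is a diagonal that has some $v_j$ as an endpoint and whose line has exactly $k$ of the other $v_i$ strictly on each side.

A $1$-star is a triangle. For $n=6$, $k=2$, let $\Phi$ be the set of all diagonals except $(3,6)$. A $2$-star omits one vertex. The one omitting $6$ consists of $13,24,35,14,25$, and the one omitting $3$ consists of $46,15,26,14,25$; both lie in $\Phi$. A star omitting any other vertex has both $3$ and $6$ as vertices; with two vertices between them on one side and one on the other, it uses $36$, so it is not in $\Phi$. Hence there are $n-2k=2$ stars. Their common bisector is $(3,6)$, the one missing diagonal: its line separates $\{1,2\}$ from $\{4,5\}$. The half turn swaps the two stars.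

The textbook facts are these. We write $s_\lambda$ for Schur polynomials, and $S_\lambda(V)$ for the irreducible $GL(V)$-module on which $g$ has trace $s_\lambda(\text{eigenvalues of }g)$. Littlewood's identity and Cauchy's identity are
$$\sum_{\text{all columns of }\lambda\text{ even}}s_\lambda(x_1,\dots,x_l)=\prod_{i<j\le l}\frac1{1-x_ix_j},\qquad\sum_\lambda s_\lambda(x)s_\lambda(y)=\prod_{i,j}\frac1{1-x_iy_j}.\tag{3}$$
The Laguerre–Selberg integral is
$$\int_{[0,\infty)^p}\prod_ix_i^{\alpha-1}e^{-x_i}\prod_{i<j}|x_i-x_j|^{2\gamma}dx=\prod_{j=0}^{p-1}\frac{\Gamma(\alpha+j\gamma)\Gamma(1+(j+1)\gamma)}{\Gamma(1+\gamma)}.\tag{4}$$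
We also use the Weyl character and denominator formulas, and the fact that the monomials outside an initial ideal form a basis of the quotient ring.

## 5. Cutting at the center, and counting with repetition

For $k=1$ one counts centrally symmetric triangulations by cutting along the diameter, as we did for the hexagon. This stops at $k=2$, because a diagonal of a $2$-triangulation may be crossed by other members, so it does not divide the rest into independent halves. For $n=6$ and $\Phi$ as above, $14$ and $25$ both lie in $\Phi$ and cross.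

A standard alternative is to find a vector space with a basis that a linear map $c$ permutes in the same way as $\rho$ permutes our objects. The number of fixed objects is then the trace of $c$, and a second description of the space gives the trace from the eigenvalues. The space with basis the $k$-triangulations has no evident second description. The space spanned by multisets of $N$ diagonals supported on faces does have one: it is the degree-$N$ part of the coordinate ring of the alternating forms of rank at most $2k$. That will give Theorem 2(i). But multisets with repetition are far more numerous than facets, so we still have to extract the facets.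

Facets can be read off from a pole. The generating function of multisets supported on faces is $\sum_\Phi(\frac t{1-t})^{|\Phi|}$, and by (P) its pole at $t=1$ has order $D$ with leading coefficient the number of facets. For invariant multisets, $|\Phi|$ is replaced by the number of orbits on $\Phi$, and the leading coefficient again sees only the invariant facets (Section 10). So we must compute a pole at $t=1$ on the algebraic side. Two things go wrong.

First, one cannot keep $q$ as a variable. For $n=3$, $k=1$ nothing crosses, and the generating function of the polynomials in Theorem 2(i) is $\frac1{(1-tq^2)(1-tq^3)(1-tq^4)}$. At $t=1$ it has a triple pole for $q=1$, a simple pole for $q$ a primitive cube root of unity, and no pole when $q^2,q^3,q^4\ne1$. So we fix $d$, compute the number of fixed points, and compare it with $F(\xi)$ at the end.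

Second, our explicit formula for the trace will have denominators $x_i-x_j$, and at the point of interest eigenvalues coincide. For $n=3$, $k=1$ the formula of Lemma 2 below reads
$$\frac1{\prod_{i<j}(1-tx_ix_j)}=\sum_{\{i,j\},\ l\text{ the third index}}\frac1{1-tx_ix_j}\cdot\frac{x_ix_j}{(x_i-x_l)(x_j-x_l)},$$
and at $x_1=x_2=x_3=-1$ every term on the right is infinite, while the left side is $(1-t)^{-3}$. The idea that gets past this is the mean value property: a holomorphic function at the bad point is its average over a torus around it, and on the torus each term is finite. If the torus shrinks at the same rate as $1-t$, each term has a clean limit.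

## 6. Forms of rank at most $2k$

Let $V=\mathbb C^n$ and $S=\mathrm{Sym}(\Lambda^2V)=\mathbb C[x_{ij}:i<j]$ with $x_{ij}=e_i\wedge e_j$. We view $S$ as the ring of polynomial functions on alternating forms $\beta$ on $V$, with $x_{ij}(\beta)=\beta(e_i,e_j)$. For $g\in GL(V)$ we have $(gf)(\beta)=f(\beta(g\cdot,g\cdot))$. Let $X$ be the cone of forms of rank at most $2k$, $\mathcal I$ its vanishing ideal, and $\mathcal R=S/\mathcal I$. Rank is unchanged by $g$ and by scaling, so $\mathcal I$ is homogeneous and $GL(V)$-stable. Let $E$ be the set of partitions with all column lengths even and at most $2k$ rows.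

**Lemma 1.** $\mathcal R_N\cong\bigoplus_{\lambda\in E,\,|\lambda|=2N}S_\lambda(V)$ as $GL(V)$-modules.

*Proof.* The character of $S$ is $\prod_{i<j}(1-x_ix_j)^{-1}$, so by (3) $S$ is the multiplicity-free sum of the $S_\lambda(V)$ with $\lambda=\sum_ic_i(1^{2i})$, $2i\le n$. Let $\mathrm{Pf}_{2i}$ be the Pfaffian of the leading $2i\times2i$ principal submatrix of the alternating matrix $(x_{ij})$. The span of $e_1,\dots,e_{2i}$ is stable under upper triangular $g$, and such a $g$ multiplies $\mathrm{Pf}_{2i}$ by the determinant of its leading $2i\times2i$ block. So $\prod_i\mathrm{Pf}_{2i}^{c_i}$ is a nonzero highest weight vector of weight $\sum c_i(1^{2i})$.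

Since $S$ is multiplicity-free, $\mathcal I_N$ is a sum of some of the components, and a component lies in $\mathcal I$ if and only if its highest weight vector vanishes on $X$. If $c_i>0$ for some $i>k$, it vanishes, because a form of rank at most $2k$ has zero Pfaffian of size $2i>2k$. Otherwise it takes the value $1$ at the rank-$2k$ form with $\beta(e_{2a-1},e_{2a})=1$ for $a\le k$ and all other $\beta(e_i,e_j)$, $i<j$, equal to $0$. So the surviving components are those with at most $2k$ rows. $\square$

Put $H(t;x)=\sum_{\lambda\in E}t^{|\lambda|/2}s_\lambda(x_1,\dots,x_n)$. By Lemma 1 this is the graded character of $\mathcal R$.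

**Lemma 2.** In $\mathbb Q(x)[[t]]$,
$$H(t;x)=\sum_{I\subset[n],\,|I|=2k}\ \prod_{i<j\in I}\frac1{1-tx_ix_j}\prod_{i\in I,\,j\notin I}\frac{x_i}{x_i-x_j}.\tag{5}$$

*Proof.* Let $\lambda$ have at most $l\le n$ rows. Since $\prod_{i<j}x_i=x_1^{n-1}x_2^{n-2}\cdots x_{n-1}$, the bialternant formula says
$$s_\lambda(x)=\sum_{w\in S_n}w\Big(x^\lambda\prod_{i<j}\frac{x_i}{x_i-x_j}\Big).$$
Sum first over $S_l\times S_{n-l}$. The product of the factors with $i\le l<j$ is invariant under this subgroup. The sum over $S_l$ of $x^\lambda$ times the factors with $i<j\le l$ is $s_\lambda(x_1,\dots,x_l)$, and the sum over $S_{n-l}$ of the factors with $l<i<j$ is $s_\emptyset=1$. The cosets correspond to the subsets $I$ of size $l$, so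
$$s_\lambda(x)=\sum_{|I|=l}s_\lambda(x_I)\prod_{i\in I,\,j\notin I}\frac{x_i}{x_i-x_j}.\tag{6}$$
Take $l=2k$, multiply by $t^{|\lambda|/2}$ and sum over $\lambda\in E$. By Littlewood's identity in the $2k$ variables $\sqrt t\,x_i$, $i\in I$, we get (5). $\square$

Using (6) for $x$ and for $y$, both in $m$ variables, with $l=r\le m$, and Cauchy's identity in $r+r$ variables, we get in the same way
$$\sum_{\ell(\lambda)\le r}t^{|\lambda|}s_\lambda(x)s_\lambda(y)=\sum_{|I|=|J|=r}\ \prod_{i\in I,\,j\in J}\frac1{1-tx_iy_j}\prod_{i\in I,\,i'\notin I}\frac{x_i}{x_i-x_{i'}}\prod_{j\in J,\,j'\notin J}\frac{y_j}{y_j-y_{j'}}.\tag{7}$$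

## 7. Torus averages in place of a singular substitution

Fix radii $\varrho_u=\frac u{4(u+1)}$, $u\ge1$, so $0<\varrho_1<\varrho_2<\dots<\frac14$. Only their being distinct and less than $\frac14$ matters. For $0\le r\le m$ let $\mathcal B(m,r)$ be the average over the torus $|z_u|=|w_u|=\varrho_u$, $1\le u\le m$, of
$$\sum_{|I|=|J|=r}\ \prod_{i\in I,\,j\in J}\frac1{1-z_i-w_j}\prod_{i\in I,\,i'\notin I}\frac1{z_i-z_{i'}}\prod_{j\in J,\,j'\notin J}\frac1{w_j-w_{j'}}.\tag{8}$$
For $0\le2s\le m$ let $\mathcal A(m,2s)$ be the average over $|z_u|=\varrho_u$ of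
$$\sum_{|I|=2s}\ \prod_{i<j\in I}\frac1{1-z_i-z_j}\prod_{i\in I,\,j\notin I}\frac1{z_i-z_j}.\tag{9}$$
The denominators do not vanish there, since $|z_i+w_j|<\frac12$ and $|z_i|\ne|z_{i'}|$.

Let $d\mid n$, $m=n/d$ and $A=\{a\in\mathbb C:a^d=-1\}$. Then $|A|=d$, $1\notin A$ and $A=A^{-1}$; and $-1\in A$ exactly when $d$ is odd. Group the $n=dm$ variables as $x_{a,u}$ with $a\in A$, $1\le u\le m$, and write $a_i$ for the group of the index $i$. Let $\underline a$ be the point $x_{a,u}=a$. For $\kappa=(k_a)_{a\in A}$ with $0\le k_a\le m$ and $\sum_ak_a=2k$, let $H_\kappa(t;x)$ be the part of the sum (5) over those $I$ that have exactly $k_a$ elements in group $a$ for each $a$. Put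
$$M_\kappa=\#\{i<j\in I:a_ia_j=1\}+\sum_ak_a(m-k_a),\qquad C_\kappa=\prod_{\substack{i<j\in I\\a_ia_j\ne1}}\frac1{1-a_ia_j}\prod_{\substack{i\in I,\,j\notin I\\a_i\ne a_j}}\frac{a_i}{a_i-a_j}.\tag{10}$$
Both depend only on $\kappa$. The number $M_\kappa$ counts the factors of a summand of (5) that become infinite as $t\to1$, $x\to\underline a$.

For example, let $n=d=3$, $k=1$, $m=1$. Then $A=\{-1,\zeta,\bar\zeta\}$ with $\zeta=e^{\pi i/3}$, and $I$ has two elements. For $I=\{\zeta,\bar\zeta\}$ we have $\zeta\bar\zeta=1$, so $M_\kappa=1$ and $C_\kappa=\frac{\zeta}{\zeta+1}\cdot\frac{\bar\zeta}{\bar\zeta+1}=\frac1{|1+\zeta|^2}=\frac13$. The other two choices of $I$ have $M_\kappa=0$.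

**Lemma 3.** $H_\kappa$ is regular at $x=\underline a$, $|t|<1$; $H(t;\underline a)=\sum_\kappa H_\kappa(t;\underline a)$; and $\lim_{\varepsilon\to0+}\varepsilon^{M_\kappa}H_\kappa(e^{-\varepsilon};\underline a)$ exists. If $k_a=k_{a^{-1}}$ for all $a$, and $k_{-1}$ is even in case $-1\in A$, the limit is $C_\kappa$ times the product of $\mathcal B(m,k_a)$ over the unordered pairs $\{a,a^{-1}\}$ with $a\ne a^{-1}$, times $\mathcal A(m,k_{-1})$ if $-1\in A$.

*Proof.* **Step 1: the poles inside a group cancel.** The product $H_\kappa\cdot\prod_{i<j}(1-tx_ix_j)\prod_{i<j}(x_i-x_j)$ is a polynomial, since each summand of $H_\kappa$ has each of these factors at most once in its denominator. Permutations within a group permute the admissible sets $I$, so they fix $H_\kappa$; the first product is symmetric and the second antisymmetric. So the polynomial is antisymmetric within each group. It therefore vanishes at $x_i=x_j$ whenever $i\neq j$ are in the same group, and it is divisible by all these (pairwise coprime) factors $x_i-x_j$. Hence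
$$H_\kappa=\frac{P_\kappa}{\prod_{i<j}(1-tx_ix_j)\prod_{i<j,\,a_i\ne a_j}(x_i-x_j)},\qquad P_\kappa\text{ a polynomial}.\tag{11}$$
At $x=\underline a$ and $|t|<1$ no denominator vanishes, since $|a_ia_j|=1$. This is the first claim. By (11) each $t$-coefficient of $H_\kappa$ is regular at $\underline a$. Comparing $t$-coefficients in (5) as rational functions of $x$, and then evaluating at $\underline a$, gives the second claim; the series $H(t;\underline a)$ thus converges for $|t|<1$.

**Step 2: pass from the bad point to a torus.** Put $x_{a,u}=ae^{\varepsilon z_{a,u}}$, $t=e^{-\varepsilon}$ and $h(\varepsilon,z)=\varepsilon^{M_\kappa}H_\kappa$. We claim that for small $\varepsilon>0$, $h(\varepsilon,\cdot)$ is holomorphic on $|z_{a,u}|<0.3$. By (11) we check the denominators. If $a_ia_j=1$, then $tx_ix_j=e^{-\varepsilon(1-z_i-z_j)}$ has modulus less than $1$, as $\mathrm{Re}(1-z_i-z_j)\ge0.4$. The remaining denominators tend uniformly to the nonzero constants $1-a_ia_j$ and $a_i-a_j$ (up to sign). By the mean value property, applied in one variable after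 another, $h(\varepsilon,0)=\varepsilon^{M_\kappa}H_\kappa(e^{-\varepsilon};\underline a)$ is the average of $h(\varepsilon,z)$ over the torus $|z_{a,u}|=\varrho_u$.

**Step 3: take the limit term by term on the torus.** There $z_i\ne z_j$ for distinct $i,j$ in the same group, so we may return to the sum over $I$. Uniformly on the torus, as $\varepsilon\to0+$,
$$\frac{\varepsilon}{1-e^{-\varepsilon(1-z_i-z_j)}}\to\frac1{1-z_i-z_j},\qquad\frac{\varepsilon e^{\varepsilon z_i}}{e^{\varepsilon z_i}-e^{\varepsilon z_j}}\to\frac1{z_i-z_j}.$$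
In a summand, the factors of the first kind are those with $i<j\in I$, $a_ia_j=1$, those of the second kind have $i\in I$, $j\notin I$, $a_i=a_j$, and together there are $M_\kappa$ of them, which uses up $\varepsilon^{M_\kappa}$. The product of all other factors tends uniformly to $C_\kappa$. So $h(\varepsilon,z)\to G_\kappa(z)$ uniformly, where
$$G_\kappa(z)=C_\kappa\sum_I\ \prod_{\substack{i<j\in I\\a_ia_j=1}}\frac1{1-z_i-z_j}\prod_{\substack{i\in I,\,j\notin I\\a_i=a_j}}\frac1{z_i-z_j}.\tag{12}$$
Hence the limit exists and equals the torus average of $G_\kappa$.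

**Step 4: factor the average.** A factor in (12) involves only indices of one block, a block being the groups $\{a,a^{-1}\}$ with $a\ne a^{-1}$, or the group $\{-1\}$ (the only possible $a\in A$ with $a^2=1$). The choice of $I$ is an independent choice in each block, so the sum factors over blocks, and so does the average, since different blocks have different variables. For the block $\{a,a^{-1}\}$ with $k_a=k_{a^{-1}}=r$ the sum is (8), with $z$ the variables of group $a$ and $w$ those of group $a^{-1}$. For the block $\{-1\}$ with $k_{-1}=2s$ it is (9). $\square$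

## 8. Evaluating the averages by two integrals

We need the numbers $\mathcal B(m,r)$ and $\mathcal A(m,2s)$. The plan is to run the torus argument backwards: they are limits of sums of explicit polynomials, hence integrals.

**Lemma 4.** Let $p(\mu)$ be a polynomial in $s$ variables, of degree at most $\delta$, with degree-$\delta$ part $p_\delta$. Then
$$\lim_{\varepsilon\to0+}\varepsilon^{\delta+s}\sum_{\mu_1\ge\dots\ge\mu_s\ge0}p(\mu)e^{-\varepsilon|\mu|}=\int_{x_1\ge\dots\ge x_s\ge0}p_\delta(x)e^{-|x|}dx.$$

*Proof.* It suffices to show for each monomial $x^\alpha$ that $\varepsilon^{|\alpha|+s}\sum_\mu\mu^\alpha e^{-\varepsilon|\mu|}$ tends to $\int x^\alpha e^{-|x|}dx$ over the chamber $x_1\ge\dots\ge x_s\ge0$; monomials of degree less than $\delta$ then contribute $0$. The left side is $\int_{[0,\infty)^s}g_\varepsilon(x)dx$, where $g_\varepsilon$ equals $(\varepsilon\mu)^\alpha e^{-\varepsilon|\mu|}$ on the cube $\varepsilon\mu+[0,\varepsilon)^s$ if $\mu_1\ge\dots\ge\mu_s$, and $0$ on the other cubes. Off the boundary of the chamber, a set of measure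 zero, $g_\varepsilon$ converges pointwise to $x^\alpha e^{-|x|}$ times the indicator function of the chamber. On a cube, $(\varepsilon\mu)^\alpha\le x^\alpha$ and $e^{-\varepsilon|\mu|}\le e^{s\varepsilon}e^{-|x|}$, so for $\varepsilon\le1$ we have $0\le g_\varepsilon(x)\le e^sx^\alpha e^{-|x|}$. Apply dominated convergence. $\square$

**Lemma 5.** $\mathcal B(m,r)=B(m,r)$ for $0\le r\le m$, and $\mathcal A(m,2s)=T(m,s)$ for $s\ge0$, $m\ge2s+1$. In particular $\lim_{\varepsilon\to0+}\varepsilon^D\sum_N\dim\mathcal R_N\,e^{-\varepsilon N}=T(n,k)$.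

*Proof.* **Step 1: write $\mathcal B(m,r)$ as a limit of sums.** Multiply the right side of (7) by $\prod_{i,j}(1-tx_iy_j)\prod_{i<i'}(x_i-x_{i'})\prod_{j<j'}(y_j-y_{j'})$. The result is a polynomial, antisymmetric in $x$ and in $y$, so it is divisible by both Vandermonde products. Hence the right side of (7) is a polynomial divided by $\prod_{i,j}(1-tx_iy_j)$. It is regular at $x=y=(1^m)$, $|t|<1$, and equals $\sum_{\ell(\lambda)\le r}t^{|\lambda|}s_\lambda(1^m)^2$ there. Put $x_i=e^{\varepsilon z_i}$, $y_j=e^{\varepsilon w_j}$, $t=e^{-\varepsilon}$ and multiply by $\varepsilon^{r^2+2r(m-r)}=\varepsilon^{2rm-r^2}$. The result is holomorphic near the closed polydisc of radius $\frac14$, because $|tx_iy_j|<1$ there. Its value at $0$ is its average over $|z_u|=|w_u|=\varrho_u$, where it converges uniformly to (8): there are $r^2$ factors of the first kind and $2r(m-r)$ of the second. Hence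
$$\mathcal B(m,r)=\lim_{\varepsilon\to0+}\varepsilon^{2rm-r^2}\sum_{\ell(\lambda)\le r}e^{-\varepsilon|\lambda|}s_\lambda(1^m)^2.\tag{13}$$

**Step 2: write $\mathcal A(m,2s)$ as a limit of sums.** For $s=0$, $\mathcal A(m,0)=1=T(m,0)$. For $s\ge1$ use Lemma 3 with $d=1$ and $(n,k)$ replaced by $(m,s)$. Then $A=\{-1\}$, there is one group and one $\kappa$, with $k_{-1}=2s$. All products $a_ia_j$ are $1$ and all $a_i$ agree, so $C_\kappa=1$, and $M_\kappa=s(2s-1)+2s(m-2s)=s(2m-2s-1)$. Since $|\lambda|$ is even, $s_\lambda((-1)^m)=s_\lambda(1^m)$. The partitions with at most $2s$ rows and even columns are $(\mu_1,\mu_1,\dots,\mu_s,\mu_s)$. So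
$$\mathcal A(m,2s)=\lim_{\varepsilon\to0+}\varepsilon^{s(2m-2s-1)}\sum_{\mu_1\ge\dots\ge\mu_s\ge0}e^{-\varepsilon|\mu|}s_{(\mu_1,\mu_1,\dots,\mu_s,\mu_s)}(1^m).\tag{14}$$

**Step 3: turn the limits into integrals.** We use $s_\lambda(1^m)=\prod_{i<j\le m}\frac{\lambda_i-\lambda_j+j-i}{j-i}$. If $\ell(\lambda)\le r$, the pairs with $r<i<j$ give $1$; the top-degree part of the numerators is $\prod_{a<b\le r}(\lambda_a-\lambda_b)\prod_{a\le r}\lambda_a^{m-r}$; the denominators with $i\le r$ multiply to $\prod_{i=1}^r(m-i)!$. For $\lambda=(\mu_1,\mu_1,\dots)$ the two rows of one $\mu_a$ give the factor $1$ in the numerator, and two different $\mu_a,\mu_b$ give four factors. So the summands in (13) and (14) are polynomials (times the exponential) with top-degree parts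
$$\frac{\prod_{a<b\le r}(\lambda_a-\lambda_b)^2\prod_a\lambda_a^{2(m-r)}}{\prod_{i=m-r}^{m-1}(i!)^2},\qquad\frac{\prod_{a<b\le s}(\mu_a-\mu_b)^4\prod_a\mu_a^{2(m-2s)}}{\prod_{i=m-2s}^{m-1}i!}$$
of degrees $r(r-1)+2r(m-r)=(2rm-r^2)-r$ and $2s(s-1)+2s(m-2s)=s(2m-2s-1)-s$. These are the degrees that Lemma 4 needs. The limits are the integrals of these against $e^{-|x|}$ over the chamber, that is, $\frac1{r!}$, respectively $\frac1{s!}$, times the integrals over the whole orthant. By (4) with $p=r$, $\gamma=1$, $\alpha=2(m-r)+1$, the first orthant integral is $\prod_{j=0}^{r-1}(2m-2r+j)!\,(j+1)!$, and $\frac1{r!}\prod_{j<r}(j+1)!=\prod_{j<r}j!$. By (4) with $p=s$, $\gamma=2$, $\alpha=2(m-2s)+1$, the second is $\prod_{j=0}^{s-1}(2m-4s+2j)!\,\frac{(2j+2)!}2$, and $\frac{(2j+2)!}2=(j+1)(2j+1)!$. So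
$$\mathcal B(m,r)=\prod_{j=0}^{r-1}\frac{(2m-2r+j)!\,j!}{((m-r+j)!)^2},\qquad\mathcal A(m,2s)=\frac{\prod_{j=0}^{s-1}(2m-4s+2j)!\,(2j+1)!}{\prod_{i=m-2s}^{m-1}i!}.\tag{15}$$

**Step 4: identify the first product with $B(m,r)$.** Let $L=m-r$ and consider $\prod_{x,y=1}^L\prod_{z=1}^r\frac{x+y+z-1}{x+y+z-2}$. Telescoping over $z$ gives $\prod_{x,y}\frac{x+y+r-1}{x+y-1}=B(m,r)$. Telescoping over $y$ gives
$$\prod_{z=1}^r\prod_{x=1}^L\frac{x+z+L-1}{x+z-1}=\prod_{z=1}^r\frac{(z+2L-1)!\,(z-1)!}{((z+L-1)!)^2},$$
which is $\mathcal B(m,r)$ by (15) with $j=z-1$.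

**Step 5: identify the second product with $T(m,s)$, by induction on $m$.** For $m=2s+1$ the numerator in (15) is $\prod_{j=0}^{s-1}(2j+2)!(2j+1)!=\prod_{i=1}^{2s}i!$, so the value is $1=T(2s+1,s)$. Let $R=m-2s-1\ge1$. In the quotient for $m$ and $m-1$ almost everything telescopes:
$$\frac{\mathcal A(m,2s)}{\mathcal A(m-1,2s)}=\frac{(2m-2s-2)!}{(2m-4s-2)!}\cdot\frac{(m-2s-1)!}{(m-1)!}=\frac{(2R+2s)!\,R!}{(2R)!\,(R+2s)!}=\prod_{i=1}^R\frac{i+R+2s}{i+R}=\frac{T(m,s)}{T(m-1,s)},$$
the last equality because the factors of $T(m,s)$ not in $T(m-1,s)$ are those with $j=R$.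

**Step 6: the growth of $\mathcal R$.** By Lemma 1, $\dim\mathcal R_N=\sum_{\lambda\in E,|\lambda|=2N}s_\lambda(1^n)$. So the last claim is (14) for $(m,s)=(n,k)$, where the exponent is $k(2n-2k-1)=D$. $\square$

## 9. Face monomials form a basis permuted by rotation

**Proposition 6.** The monomials in the $x_{ij}$ whose support is a face form a basis of $\mathcal R$.

*Proof.* **Step 1: choose weights that favor crossings.** Give $x_{ij}$ the weight $f(j-i)$, where $f(\ell)=\ell(n-\ell)>0$. Take $a<b<c<e$ with gaps $p_1=b-a$, $p_2=c-b$, $p_3=e-c$, $p_4=n-p_1-p_2-p_3$, all positive. Then $f(c-a)=(p_1+p_2)(p_3+p_4)$, $f(e-b)=(p_2+p_3)(p_1+p_4)$, and $f(b-a)=p_1(p_2+p_3+p_4)$, and so on. Expanding,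
$$f(c-a)+f(e-b)-f(b-a)-f(e-c)=2p_2p_4>0,$$
$$f(c-a)+f(e-b)-f(e-a)-f(c-b)=2p_1p_3>0.$$
So replacing two noncrossing edges of a perfect matching on $v_1<\dots<v_{2k+2}$ by the crossing pair on the same four points strictly increases the weight. Hence a perfect matching of maximal weight has all its edges mutually crossing. Each edge is then crossed by the $k$ others and has $k$ of the points on each side, so the matching is $\{(v_i,v_{i+k+1}):1\le i\le k+1\}$. It is the unique matching of maximal weight.

**Step 2: face monomials span.** Order monomials by weight, ties broken lexicographically; this is a monomial order. The Pfaffian of $(x_{v_iv_j})_{i,j\le2k+2}$ lies in $\mathcal I$, and it is a signed sum over perfect matchings, so by Step 1 its leading monomial is $\prod_{i=1}^{k+1}x_{v_iv_{i+k+1}}$. Any $k+1$ mutually crossing diagonals have this form. So every monomial whose support contains $k+1$ mutually crossing diagonals lies in the initial ideal $\mathrm{in}(\mathcal I)$. Therefore the standard monomials (those outside $\mathrm{in}(\mathcal I)$), which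 form a basis of $\mathcal R$, are face monomials.

**Step 3: no face monomial is superfluous, by comparing growth.** Suppose a face monomial $\mathbf u$ lies in $\mathrm{in}(\mathcal I)$. Take a facet $\Phi\supseteq\mathrm{supp}(\mathbf u)$; by (P), $|\Phi|=D$. All $\mathbf{uv}$ with $\mathbf v$ supported in $\Phi$ are face monomials in $\mathrm{in}(\mathcal I)$. A face $\Psi$ is the support of monomials with generating function $(\frac t{1-t})^{|\Psi|}$, so for $0<t<1$
$$\sum_N\dim\mathcal R_N\,t^N\le\sum_{\Psi\text{ face}}\Big(\frac t{1-t}\Big)^{|\Psi|}-\frac{t^{\deg\mathbf u}}{(1-t)^D}.$$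
Put $t=e^{-\varepsilon}$, multiply by $\varepsilon^D$ and let $\varepsilon\to0+$. By (P) the faces of size $D$ are exactly the facets and no face is larger; by (J) there are $T(n,k)$ facets. With Lemma 5 on the left we get $T(n,k)\le T(n,k)-1$, a contradiction. $\square$

Next we let rotation act linearly. Let $c\in GL(V)$ with $ce_i=e_{i+1}$ for $i<n$ and $ce_n=-e_1$. Then $cx_{ij}=x_{i+1,j+1}$ for $j<n$, and $cx_{in}=e_{i+1}\wedge(-e_1)=x_{1,i+1}$. The sign in $ce_n$ was chosen so that no signs appear here. So $c$ permutes the variables, hence the basis of Proposition 6, exactly as $\rho$ does, and it acts on $\mathcal R$. The trace of a permutation counts fixed basis elements, so by Lemma 1, for all integers $e$ and all $N\ge0$,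
$$\#\{\text{face monomials of degree }N\text{ fixed by }\rho^e\}=\mathrm{Tr}(c^e|\mathcal R_N)=\sum_{\lambda\in E,\,|\lambda|=2N}s_\lambda(\text{eigenvalues of }c^e).\tag{16}$$
The characteristic polynomial of $c$ is $x^n+1$, so its eigenvalues are $\omega^{1/2}\omega^j$, $0\le j<n$, with $\omega^{1/2}=e^{\pi i/n}$.

*Proof of Theorem 2(i).* The eigenvalues of $c^e$ are $\omega^{e/2}\omega^{ej}$, where $\omega^{e/2}=(\omega^{1/2})^e$. Since $s_\lambda$ is homogeneous of degree $2N$, the right side of (16) is $\omega^{eN}\sum_\lambda s_\lambda(1,\omega^e,\dots,\omega^{e(n-1)})$, which is the stated polynomial at $q=\omega^e$. $\square$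

For $e=m=n/d$ the eigenvalues of $c^m$ are $e^{\pi i(2j+1)/d}$, $0\le j<n$: the elements of $A$, each with multiplicity $m$. Let $g=\rho^m$ and let $f_N$ be the number of face monomials of degree $N$ fixed by $g$. By (16) and Lemma 3,
$$\sum_Nf_Nt^N=H(t;\underline a)=\sum_\kappa H_\kappa(t;\underline a).\tag{17}$$

Here is (17) for the square, $n=4$, $k=1$, $d=2$. A face fixed by the half turn consists of some of the two orbits of opposite sides and at most one diameter, so $\sum f_Nt^N=\frac1{(1-t^2)^2}\big(1+\frac{2t}{1-t}\big)=\frac1{(1+t)(1-t)^3}$. On the other side, in four variables, Littlewood's identity runs over $\lambda=c_1(1,1)+c_2(1^4)$, and $s_\lambda=(x_1x_2x_3x_4)^{c_2}s_{(c_1,c_1)}$, so $H=(1-t^2x_1x_2x_3x_4)\prod_{i<j}(1-tx_ix_j)^{-1}$. At $\underline a=(\sqrt{-1},\sqrt{-1},-\sqrt{-1},-\sqrt{-1})$ two products $x_ix_j$ are $-1$ and four are $1$, so $H=\frac{1-t^2}{(1+t)^2(1-t)^4}$, the same function. Multiplied by $\varepsilon^3$ at $t=e^{-\varepsilon}$, it tends to $\frac12$.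

## 10. The pole counted by orbits: stars and diameters

We now compute the pole of (17) at $t=1$ combinatorially. A face monomial fixed by $g$ is a multiset with constant multiplicity on orbits of $\langle g\rangle$ whose support is an invariant face, so
$$\sum_Nf_Nt^N=\sum_{\Phi\text{ invariant face}}\ \prod_{o\subset\Phi\text{ orbit}}\frac{t^{|o|}}{1-t^{|o|}}.\tag{18}$$
A nontrivial rotation that fixes a diagonal swaps its endpoints, so the diagonal is a diameter $(i,i+n/2)$ and the rotation is $\sigma=\rho^{n/2}$. So for $d$ odd all orbits have size $d$. For $d$ even, $\sigma\in\langle g\rangle$, orbits of diameters have size $d/2$, and all others have size $d$. To know how many orbits a facet has when $d$ is even, we must know its number of diameters.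

**Lemma 7.** For $d$ even, every invariant facet contains exactly $k$ diameters. Every face contains at most $k$ diameters.

*Proof.* Diameters mutually cross, which gives the second claim. Let $\Phi$ be an invariant facet. Then $\sigma\Phi=\Phi$, $n$ is even, and $n\ge2k+2$.

**Step 1: count the missing diagonals.** Call a diagonal long if $k<j-i<n-k$. There are $kn$ diagonals that are not long, and all lie in $\Phi$. So there are $\frac{n(n-1)}2-kn=\frac{n(n-2k-1)}2$ long ones, and by (P) $\Phi$ contains $D-kn=k(n-2k-1)$ of them. The number of long diagonals not in $\Phi$ is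
$$\frac{n(n-2k-1)}2-k(n-2k-1)=\binom{n-2k}2.$$

**Step 2: match them with pairs of stars.** By (PS), sending a long diagonal not in $\Phi$ to the pair of $k$-stars of $\Phi$ of which it is a common bisector is well defined, and it is injective because a pair of stars has only one common bisector. There are $n-2k$ stars, hence $\binom{n-2k}2$ pairs, so the map is a bijection. It commutes with $\sigma$, because $\sigma$ maps $k$-stars of $\Phi$ to $k$-stars of $\sigma\Phi=\Phi$ and bisectors to bisectors.

**Step 3: compare fixed points of $\sigma$.** Diameters are long, since $k<\frac n2<n-k$. So the $\sigma$-fixed diagonals in the bijection are the diameters not in $\Phi$. No star is fixed by $\sigma$: its $2k+1$ vertices would be permuted by an involution without fixed points, but $2k+1$ is odd. So the $\sigma$-fixed pairs are the $\{Z,\sigma Z\}$, and there are $\frac{n-2k}2$ of them. Hence $\Phi$ contains $\frac n2-\frac{n-2k}2=k$ diameters. $\square$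

Put $M=D/d$ for $d$ odd and $M=(D+k)/d$ for $d$ even. An invariant face $\Phi$ with $\eta$ diameters has $|\Phi|/d$ orbits for $d$ odd, and $\frac{|\Phi|-\eta}d+\frac{\eta}{d/2}=\frac{|\Phi|+\eta}d$ orbits for $d$ even. By (P) and Lemma 7 this is at most $M$, with equality if and only if $\Phi$ is a facet. For $d$ even an invariant facet has $2k/d$ orbits of size $d/2$ and $(D-k)/d$ orbits of size $d$. As $\varepsilon\to0+$, $\frac{\varepsilon e^{-\varepsilon l}}{1-e^{-\varepsilon l}}\to\frac1l$. So in (18), multiplied by $\varepsilon^M$ at $t=e^{-\varepsilon}$, only the facets survive, each with the product of the reciprocals of its orbit sizes, which for $d$ even is $(2/d)^{2k/d}d^{-(D-k)/d}=2^{2k/d}d^{-M}$: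
$$\lim_{\varepsilon\to0+}\varepsilon^M\sum_Nf_Ne^{-\varepsilon N}=\theta\,|\mathrm{Fix}_d|,\qquad\theta=\begin{cases}d^{-M}&d\text{ odd},\\2^{2k/d}d^{-M}&d\text{ even}.\end{cases}\tag{19}$$
If $M$ is not an integer, there are no invariant facets and both sides are $0$. If $d$ is odd and $d\nmid D$, then $\mathrm{Fix}_d=\emptyset$. Note that $D=2kn-k(2k+1)\equiv-k(2k+1)\pmod d$.

In the square with $d=2$: $D=5$, $M=3$, $\theta=2\cdot2^{-3}=\frac14$, and (19) reads $\frac12=\frac14\cdot2$.

## 11. The largest pole order: minimizing a quadratic form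

By Lemma 3, $\varepsilon^MH_\kappa(e^{-\varepsilon};\underline a)\to0$ if $M_\kappa<M$. So in (17) we must find the $\kappa$ with $M_\kappa\ge M$. Since $\sum_ak_am=2km$, definition (10) gives $M_\kappa=2km-E_\kappa$, where
$$E_\kappa=\frac{k_{-1}(k_{-1}+1)}2\,[d\text{ odd}]+\sum_{\{a,a^{-1}\},\,a\ne a^{-1}}\big(k_a^2+k_{a^{-1}}^2-k_ak_{a^{-1}}\big).\tag{20}$$
Here the block $\{-1\}$ contributes $k_{-1}^2-\binom{k_{-1}}2$. We use $u^2+v^2-uv=\frac14(u+v)^2+\frac34(u-v)^2$.

**Case $d$ even.** There are $d/2$ pairs and no block $\{-1\}$. By the Cauchy–Schwarz inequality $E_\kappa\ge\frac14\cdot\frac{(2k)^2}{d/2}=\frac{2k^2}d$, while $M=\frac{2k(n-k)}d=2km-\frac{2k^2}d$. So $M_\kappa\le M$, with equality if and only if all $k_a$ equal $r:=2k/d$. This requires $d\mid2k$, and then $r<m$ since $2k<n$, so this $\kappa$ is admissible. If $d\nmid2k$, then (17), (19) and Lemma 3 give $|\mathrm{Fix}_d|=0$.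

**Case $d$ odd.** If $d\nmid D$, then $\mathrm{Fix}_d=\emptyset$; and $d\nmid k(2k+1)$, so $d$ divides neither $k$ nor $2k+1$ and we are in case (C) of Theorem 1. From now on $d\mid D$, i.e. $d\mid k(2k+1)$. Let $p=\frac{d-1}2$, $k_0=k_{-1}$, and let $(k_i,k_i')$, $1\le i\le p$, be the values on the pairs.

**Step 1: complete the square.** The purpose is to see that $E_\kappa$ is less than $1$ away from its real minimum. Put $\Lambda=\frac{4k+1}{2d}$, $\alpha=k_0+\frac12-\Lambda$, $\beta_i=k_i+k_i'-2\Lambda$. Then $\alpha+\sum_i\beta_i=2k+\frac12-d\Lambda=0$. Substituting $k_0+\frac12=\alpha+\Lambda$ and $k_i+k_i'=\beta_i+2\Lambda$,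
$$\frac{k_0(k_0+1)}2=\frac{(\alpha+\Lambda)^2}2-\frac18,\qquad\frac{(k_i+k_i')^2}4=\frac{\beta_i^2}4+\beta_i\Lambda+\Lambda^2.$$
In the sum the terms linear in $\Lambda$ cancel, and $\frac{\Lambda^2}2+p\Lambda^2=\frac{d\Lambda^2}2=\frac{(4k+1)^2}{8d}=\frac{k(2k+1)}d+\frac1{8d}$. So
$$E_\kappa=\frac{k(2k+1)}d-\frac{d-1}{8d}+\frac{\alpha^2}2+\sum_i\frac{\beta_i^2}4+\frac34\sum_i(k_i-k_i')^2.\tag{21}$$

**Step 2: use integrality.** The numbers $\frac{k(2k+1)}d$ and $E_\kappa$ are integers, and $E_\kappa>\frac{k(2k+1)}d-1$ by (21). Hence $E_\kappa\ge\frac{k(2k+1)}d$. As $M=\frac Dd=2km-\frac{k(2k+1)}d$, this says $M_\kappa\le M$.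

**Step 3: the case of equality for $d\ge3$.** If $M_\kappa=M$, then $\frac{\alpha^2}2+\sum\frac{\beta_i^2}4+\frac34\sum(k_i-k_i')^2=\frac{d-1}{8d}<\frac18$. So $k_i=k_i'$, and $(k_i-\Lambda)^2=\beta_i^2/4<\frac18$. Hence any two $k_i$ differ by less than $1$, and all $k_i$ equal one integer $r$. Then $k_0=2k-2pr=2s$ with $s=k-pr\ge0$, and $E_\kappa=2s^2+s+pr^2$. With $k=s+pr$ and $d=2p+1$, direct expansion gives
$$d(2s^2+s+pr^2)-k(2k+1)=p\big(4s^2+2s+r^2-4sr-r\big)=p\,(2s-r)(2s-r+1).\tag{22}$$
So equality forces $r=2s$, whence $k=s+2ps=ds$, or $r=2s+1$, whence $2k+1=(2s+1)+2p(2s+1)=d(2s+1)$.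

**Step 4: converse.** If $d\mid k$, take $s=k/d$ and all $k_a=2s$; this is admissible, as $2k/d<m$. If $d\mid2k+1$, then $\frac{2k+1}d$ is odd; call it $2s+1$, and take $k_a=2s+1$ for $a\ne-1$ and $k_{-1}=2s$. The sum is $d(2s+1)-1=2k$, and this is admissible, as $\frac{2k+1}d\le\frac nd=m$. In both cases $M_\kappa=M$ by (22). Since $\gcd(k,2k+1)=1$, $d\ge3$ divides at most one of $k$, $2k+1$. So exactly one $\kappa$ contributes to the limit if $d\mid k$ or $d\mid2k+1$, and it satisfies the hypotheses of Lemma 3. If $d$ divides neither, none contributes and $|\mathrm{Fix}_d|=0$.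

For $d=1$ the only $\kappa$ is $k_{-1}=2k$, and $M_\kappa=k(2k-1)+2k(n-2k)=D=M$.

## 12. Products of $1-ab$ over the roots of $-1$, and the number of fixed points

For the contributing $\kappa$, (17), (19), Lemma 3 and Lemma 5 give $\theta|\mathrm{Fix}_d|=C_\kappa\cdot(\text{a product of }B\text{'s and possibly a }T)$. The purpose of this section is to show that $C_\kappa=\theta$.

**Step 1: the basic products.** For fixed $a\in A$, as $b$ runs over $A\setminus\{a\}$, $b/a$ runs over the nontrivial $d$-th roots of unity, and $\prod_{\zeta^d=1,\zeta\ne1}(1-\zeta)=d$. So $\prod_{b\ne a}\frac a{a-b}=\frac1d$. Likewise $\prod_{a\ne b}\frac a{a-b}=\frac1d$ for fixed $b$. For fixed $a$, as $b$ runs over $A$, $ab$ runs over all $d$-th roots of unity, so $\prod_{b\in A,\,ab\ne1}(1-ab)=d$. Let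
$$U=\prod_{\{a,b\}:\,a\ne b,\,ab\ne1}(1-ab),\qquad Q=\prod_{a\in A:\,a^2\ne1}(1-a^2).\tag{23}$$
Multiplying the last identity over all $a\in A$ counts each unordered pair $a\neq b$ twice and each $a=b$ once, so $U^2Q=d^d$.

**Step 2: the sign of $U$.** Complex conjugation permutes the unordered pairs in $U$ and fixes none: $\bar a=b$ would mean $ab=1$, and $\bar a=a$, $\bar b=b$ is impossible because at most one element of $A$ is real. So the factors of $U$ group into conjugate pairs and $U>0$.

**Step 3: the values.** For $d$ odd, the squares $a^2$, $a\in A\setminus\{-1\}$, run once over the nontrivial $d$-th roots of unity, so $Q=d$ and $U=d^{(d-1)/2}$. For $d$ even, each $w$ with $w^{d/2}=-1$ is the square of two elements of $A$, and $\prod_{w^{d/2}=-1}(1-w)=1+1=2$, so $Q=4$ and $U=d^{d/2}/2$. For $d=1$ the products are empty and the odd formulas hold.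

**Step 4: all $k_a=r$** (with $r=2s=2k/d$ for $d$ odd, $r=2k/d$ for $d$ even). In the first product of (10), each unordered pair $a\ne b$ with $ab\ne1$ occurs $r^2$ times and each $a$ with $a^2\ne1$ occurs $\binom r2$ times. In the second, each ordered pair $a\ne b$ occurs $r(m-r)$ times. So
$$C_\kappa=U^{-r^2}Q^{-r(r-1)/2}d^{-dr(m-r)}.$$
For $d$ odd, the exponent of $d^{-1}$ is $\frac{(d-1)r^2}2+\frac{r(r-1)}2+dr(m-r)=drm-\frac{dr^2}2-\frac r2$. With $k=\frac{dr}2$ we have $M=2km-\frac{k(2k+1)}d=drm-\frac r2(dr+1)$, the same number. So $C_\kappa=d^{-M}=\theta$. For $d$ even, $C_\kappa=2^{r^2-r(r-1)}d^{-(drm-dr^2/2)}=2^rd^{-M}=\theta$, since $M=2km-\frac{2k^2}d=drm-\frac{dr^2}2$.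

**Step 5: $d\ge3$ odd, $k_a=r=2s+1$ for $a\ne-1$, $k_{-1}=r-1$, $dr=2k+1$.** In the first product of (10), a pair $\{-1,b\}$ occurs $r(r-1)=r^2-r$ times instead of $r^2$, and $\prod_{b\ne-1}(1+b)=d$ by Step 1 with $a=-1$. So the first product is
$$\big(U^{r^2}d^{-r}Q^{r(r-1)/2}\big)^{-1}=d^{-\frac{(d-1)r^2}2+r-\frac{r(r-1)}2}=d^{-\frac{dr^2}2+\frac{3r}2}.$$
In the second product the exponent of $\frac a{a-b}$ is $k_a(m-k_b)$. It is $r(m-r)$, except that for $a=-1$ it is $(r-1)(m-r)$, smaller by $m-r$, and for $b=-1$ it is $r(m-r+1)$, larger by $r$. By Step 1 the second product is $d^{-dr(m-r)+(m-r)-r}$. Multiplying, $C_\kappa=d^{-(drm-m-dr^2/2+r/2)}$. Since $\frac{2k+1}d=r$ and $2k=dr-1$, $M=2km-kr=(dr-1)m-\frac{r(dr-1)}2$, which is the exponent. So $C_\kappa=d^{-M}=\theta$.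

In the example $n=d=3$, $k=1$ of Section 7, $D=3$, $M=1$ and $C_\kappa=\frac13=\theta$.

**Step 6: collect.** So $|\mathrm{Fix}_d|$ is the product of averages in Lemma 3, evaluated by Lemma 5. There are $\frac{d-1}2$ pairs $\{a,a^{-1}\}$ and the block $\{-1\}$ for $d$ odd, and $\frac d2$ pairs for $d$ even. Hence $|\mathrm{Fix}_d|$ is
$$T(m,s)B(m,2s)^{(d-1)/2},\qquad B(m,r)^{d/2},\qquad T(m,s)B(m,2s+1)^{(d-1)/2},\qquad0$$
in the cases (A1), (A2), (B), (C), respectively. Lemma 5 applies, because $m\ge2s+1$ in (A1), where $2s=\frac{2k}d<m$, and in (B), where $2s+1=\frac{2k+1}d\le m$. For $d$ odd, $d\mid 2k$ is the same as $d\mid k$, and for $d$ even, $d\nmid2k+1$, so the four cases are complete and disjoint.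

## 13. $F$ is a polynomial, and its values at roots of unity

Put $R=n-2k-1$. If $R=0$, then $F=1$.

**Polynomiality.** For $R\ge1$ take the root system $C_R$ with positive roots $e_i-e_j$, $e_i+e_j$ $(i<j)$ and $2e_i$, half-sum of positive roots $\delta=(R,\dots,2,1)$, and the dominant weight $\nu=(k,\dots,k)$. By the Weyl character formula, the character $\chi_\nu$ under $e^\mu\mapsto q^{(\mu,\delta)}$ is $\sum_w\mathrm{sgn}(w)q^{(w(\nu+\delta),\delta)}$ divided by $\sum_w\mathrm{sgn}(w)q^{(w\delta,\delta)}$. By invariance of the form, both are instances of the Weyl denominator, evaluated at $e^\mu\mapsto q^{(\mu,\nu+\delta)}$ and at $e^\mu\mapsto q^{(\mu,\delta)}$, so the denominator formula gives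
$$\prod_{\alpha>0}\frac{q^{(\nu+\delta,\alpha)/2}-q^{-(\nu+\delta,\alpha)/2}}{q^{(\delta,\alpha)/2}-q^{-(\delta,\alpha)/2}}.$$
The roots $e_i-e_j$ contribute $1$, since $(\nu,e_i-e_j)=0$. The roots $e_i+e_j$ and $2e_i$ have $(\delta,\alpha)=i'+j'$ and $(\nu+\delta,\alpha)=i'+j'+2k$ with $i'=R+1-i$, $j'=R+1-j$ (and $j=i$ for $2e_i$), so up to powers of $q^{1/2}$ they contribute the factors of $F$. So $F$ is a Laurent polynomial in $q^{1/2}$. It is also a rational function of $q$, so only integral powers of $q$ occur, and it is regular at $q=0$. Hence $F$ is a polynomial in $q$.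

Now let $d\mid n$ and let $\xi$ be a primitive $d$-th root of unity. For $d=1$, $F(1)=T(n,k)$, which is (A1). Let $d\ge2$. The value $[h]_\xi$ depends only on $h$ mod $d$; it is zero if and only if $d\mid h$, and then $\xi$ is a simple zero of $[h]_q$; and if $d\mid h,h'$, then $[h]_q/[h']_q=\frac{1-q^h}{1-q^{h'}}\to\frac h{h'}$ as $q\to\xi$.

**Case (A): $d\mid2k$.** Put $r=2k/d$ and $L=m-r\ge1$, so $R=dL-1$. Factors with $d\nmid i+j$ equal $1$ at $\xi$, so
$$F(\xi)=\prod_{i\le j\le R,\ d\mid i+j}\frac{i+j+2k}{i+j}.$$
We split by the residues of $i,j$ mod $d$, regarding $\{i,j\}$ as an unordered pair.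

* Residues $\{\beta,d-\beta\}$, $1\le\beta<d/2$: the elements are $\beta+d(x-1)$ and $d-\beta+d(y-1)$, $1\le x,y\le L$, with sum $d(x+y-1)$. Since $2k=dr$, the contribution is $\prod_{x,y=1}^L\frac{x+y-1+r}{x+y-1}=B(m,r)$ for each $\beta$.
* Residue $0$: the elements are $dx$, $1\le x\le L-1$, and the contribution is $\prod_{1\le x\le y\le L-1}\frac{x+y+r}{x+y}$.
* Residue $d/2$, for $d$ even: the elements are $\frac d2+d(x-1)$, $1\le x\le L$, and the contribution is $\prod_{1\le x\le y\le L}\frac{x+y-1+r}{x+y-1}$.

For $d$ odd, $r=2s$ is even, $L-1=m-2s-1$, and the residue-$0$ contribution is $T(m,s)$, so $F(\xi)=T(m,s)B(m,2s)^{(d-1)/2}$. For $d$ even the last two contributions multiply to $B(m,r)$: in $B(m,r)$ the factors with $x\le y$ give the last product, and those with $x>y$, written with $x=x'+1$ and $y\le x'\le L-1$, give the residue-$0$ product. With the $\frac d2-1$ values of $\beta$ we get $F(\xi)=B(m,r)^{d/2}$.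

**Case (B): $d\ge3$, $d\mid2k+1$.** Then $d$ is odd. Put $2k+1=dr$, $r=2s+1$, $L=m-r\ge0$, so $R=dL$ and $F=\prod_{i\le j\le dL}\frac{[i+j-1+dr]}{[i+j]}$.

*The factors not divisible by $d$ cancel.* Each residue class has $L$ elements in $[1,dL]$. As $d$ is odd, for each $c$ the residues with $\beta+\beta'\equiv c$ form one self-paired class and $\frac{d-1}2$ pairs. So the number of $i\le j$ with $i+j\equiv c$ is $\frac{L(L+1)}2+\frac{d-1}2L^2$ for every $c$. Hence each residue mod $d$ occurs equally often among the indices in the numerator and in the denominator. The factors with nonzero residue cancel at $\xi$, and the numbers of factors with index divisible by $d$ agree, so $F(\xi)$ is the product of the numerator indices divisible by $d$ over that of the denominator indices divisible by $d$.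

*The factors divisible by $d$.* In the numerator we need $i+j\equiv1$. The residues $\{\beta,d+1-\beta\}$, $1\le\beta\le\frac{d-1}2$, represented in $\{1,\dots,d\}$, give $i+j-1+dr=d(x+y-1+r)$, $1\le x,y\le L$. The residue $\frac{d+1}2$ gives $d(x+y-1+r)=d(x+y+2s)$, $1\le x\le y\le L$. In the denominator we need $i+j\equiv0$. The residues $\{\beta,d-\beta\}$, $1\le\beta\le\frac{d-1}2$, give $d(x+y-1)$, $1\le x,y\le L$. Residue $0$ gives $d(x+y)$, $1\le x\le y\le L$. As $L=m-2s-1=m-r$, we get $F(\xi)=B(m,2s+1)^{(d-1)/2}\,T(m,s)$.

**Case (C): $d\nmid2k$ and $d\nmid2k+1$.** Write $R=dL+\tau$ with $0\le\tau<d$. Since $d\mid n$, $\tau\equiv-2k-1$. So $\tau\ne0$ because $d\nmid2k+1$, and $\tau\ne d-1$ because $d\nmid2k$; thus $1\le\tau\le d-2$. Moreover $d\mid i+j+2k$ if and only if $i+j\equiv\tau+1$. With $N(c)=\#\{1\le i\le j\le R:i+j\equiv c\}$, the order of vanishing of $F$ at $\xi$ is $N(\tau+1)-N(0)$, and we show that this is positive.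

We have $N(c)=\frac12(O(c)+\Delta(c))$, where $O(c)$ counts ordered pairs $(i,j)\in[R]^2$ with $i+j\equiv c$ and $\Delta(c)=\#\{i\in[R]:2i\equiv c\}$. A residue has $L+1$ representatives in $[R]$ if it is one of $1,\dots,\tau$, and $L$ otherwise. So
$$O(c)=dL^2+2L\tau+\#\{\beta\in[1,\tau]:c-\beta\in[1,\tau]\bmod d\}.$$
For $c=\tau+1$ the last number is $\tau$. For $c=0$ we need $d-\beta\le\tau$, so the number is $\max(0,2\tau-d+1)$. Hence
$$O(\tau+1)-O(0)=\tau-\max(0,2\tau-d+1)=\min(\tau,d-1-\tau)>0.$$
It remains to see that $\Delta(\tau+1)\ge\Delta(0)$. For $d$ odd, $2i\equiv0$ means $i\equiv0$, so $\Delta(0)=L$, and $\Delta(\tau+1)$ counts one residue class, so it is at least $L$. For $d$ even, $n$ is even, so $R$ and $\tau$ are odd. The solutions of $2\beta\equiv\tau+1$ are $\frac{\tau+1}2\in[1,\tau]$ and $\frac{\tau+1}2+\frac d2$, so $\Delta(\tau+1)\ge(L+1)+L$, while the residues $0$ and $\frac d2$ give $\Delta(0)\le L+(L+1)$. In both cases $N(\tau+1)>N(0)$, so $F(\xi)=0$.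

*Proof of Theorem 1 and of the conjecture.* The values of $F(\xi)$ just found agree with those of $|\mathrm{Fix}_d|$ in Section 12, for every $d\mid n$ and every primitive $d$-th root of unity $\xi$. This is Theorem 1, and by the reduction in Section 3 Reiner's conjecture is true. $\square$

*Proof of Theorem 2(ii).* All $T(m,s)$ and $B(m,r)$ are positive, and the cases (A1), (A2), (B) together mean exactly that $d\mid2k$ or $d\mid2k+1$. So Theorem 1 gives $\mathrm{Fix}_d\ne\emptyset$ if and only if $d\mid2k$ or $d\mid2k+1$. $\square$
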